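# A regular separable quasitopological group on which every continuous real-valued function is constant

## 1. A generic function on a countable Boolean group

A group is *Boolean* if $x+x=0$ for all $x$; such a group is abelian and is a vector space over the two-element field. Let $D$ be the Boolean group with basis $b_0,b_1,b_2,\dots$. It is countable. We construct by hand a function $f_0:D\to\{0,1\}$ such that

$$\text{for distinct } h_1,\dots,h_s\in D \text{ and any } u_1,\dots,u_s\in\{0,1\} \text{ there is } \delta\in D \text{ with } f_0(\delta+h_i)=u_i \text{ for all } i. \tag{1}$$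

Call a pair $(E,\tau)$ with $E\subset D$ finite and nonempty and $\tau:E\to\{0,1\}$ a task. There are countably many tasks; list them as $(E_l,\tau_l)$, $l\in\omega$. Choose $\delta_0,\delta_1,\dots\in D$ one after another so that the sets $\delta_l+E_l$ are pairwise disjoint. This is possible: at step $l$ we must avoid the finitely many $\delta$ of the form $x+\gamma$ with $x\in\bigcup_{k<l}(\delta_k+E_k)$ and $\gamma\in E_l$, and $D$ is infinite. Put $f_0(\delta_l+\gamma)=\tau_l(\gamma)$ for $\gamma\in E_l$, and $f_0=0$ elsewhere. For instance, if the first task is $0\mapsto1$, take $\delta_0=0$, so $f_0(0)=1$. If the second is $0\mapsto 0,\ b_0\mapsto1$, take $\delta_1=b_1$, so $f_0(b_1)=0$ and $f_0(b_0+b_1)=1$. If the third is $0\mapsto1,\ b_1\mapsto 1$, then $\delta=b_0$ is forbidden because $b_0+b_1$ is used, and $\delta_2=b_2$ works. Property (1) is now clear: the task $E=\{h_1,\dots,h_s\}$, $\tau(h_i)=u_i$ is on the list.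

Give $D$ the topology with subbase $\{g: f_0(g+h)=u\}$, $h\in D$, $u\in\{0,1\}$. Let us see what this space is.

Every translation is continuous, because the preimage of $\{g:f_0(g+h)=u\}$ under $g\mapsto g+b$ is $\{g:f_0(g+b+h)=u\}$, again a subbasic set. Inversion is the identity map. If $g\ne g'$, then (1) gives $\delta$ with $f_0(\delta+g)=0$ and $f_0(\delta+g')=1$, so points are separated by clopen sets. Thus $D$ is a $T_1$ space with a base of clopen sets.

Addition is *not* jointly continuous. Suppose a basic neighborhood $W=\{k:f_0(k+h_i)=f_0(h_i),\ i\le s\}$ of $0$, with $h_1,\dots,h_s$ distinct, satisfied $W+W\subset\{g:f_0(g)=f_0(0)\}$. First, $W$ is infinite: given $k_1,\dots,k_m\in W$, choose distinct $h^{(1)},\dots,h^{(m)}$ outside $\{h_1,\dots,h_s\}$; by (1) there is $k\in W$ with $f_0(k+h^{(j)})=1-f_0(k_j+h^{(j)})$ for all $j$, so $k\neq k_j$ for all $j$. Hence we can pick $k\in W\setminus\{h_1,\dots,h_s\}$. Now (1), applied to the distinct elements $h_1,\dots,h_s,k$, gives $k'$ with $f_0(k'+h_i)=f_0(h_i)$ for all $i$, so that $k'\in W$, and $f_0(k'+k)=1-f_0(0)$. This contradicts the choice of $W$.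

So one function produces a group with a translation invariant topology in which addition is badly discontinuous. In a topological group, separation of points from closed sets by neighborhoods improves automatically to separation by continuous real functions. How much of this survives when addition is only separately continuous? The group $D$ itself gives no counterexample, since it has a clopen base. Replacing the two-point target by a worse one will not help while the group stays countable, because a countable regular space is Lindelöf, and regular Lindelöf spaces are normal. So the natural place to look is an uncountable group that still has a countable dense subset.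

## 2. Regular versus completely regular for separately continuous operations

**Definitions.** A *semitopological group* is a group $H$ with a topology such that all translations $x\mapsto ax$ and $x\mapsto xa$ $(a\in H)$ are continuous. A *quasitopological group* is a semitopological group in which inversion $x\mapsto x^{-1}$ is also continuous. A *paratopological group* is a group with a topology in which multiplication $H\times H\to H$ is jointly continuous.

The group of Section 1 is quasitopological and not paratopological. In general, inversion in a Boolean group is the identity, so every Boolean semitopological group is quasitopological.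

Here *regular* means $T_3$, including $T_1$: for a point $x$ of an open set $W$ there is an open $V$ with $x\in V\subset\overline V\subset W$. *Completely regular* means $T_{3.5}$, including $T_1$: for a closed set $P$ and a point $x\notin P$ there is a continuous $\varphi$ into $[0,1]$ with $\varphi(x)=0$ and $\varphi|_P=1$.

Two facts frame the problem. By a theorem of Banakh and Ravsky, every regular paratopological group is completely regular. On the other hand, there is an infinite regular feebly compact quasitopological group on which every continuous real-valued function is constant, so that it is not completely regular. (A space is *feebly compact* if every locally finite family of nonempty open sets in it is finite; every compact space has this property, since finitely many open sets, each meeting only finitely many members of the family, cover the space.) That group is not separable. The following problem comes from Evgenii Reznichenko and Mikhail Tkachenko, "Regular rigid Korovin orbits", arXiv:2502.00570 (2025): is there a regular *separable* semitopological (quasitopological) group that is not completely regular?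

Both answers are yes, in ZFC. Write $\mathfrak c=2^\omega$.

**Theorem 1.** There is a regular separable Boolean quasitopological group of cardinality $\mathfrak c$ that is not completely regular.

**Theorem 2.** There is a regular separable Boolean quasitopological group of cardinality $\mathfrak c$ on which every continuous real-valued function is constant. In particular it is connected.

A quasitopological group is semitopological, so either theorem answers both questions. Two easy cases show what cannot be improved. "Quasitopological" cannot be replaced by "paratopological", by the Banakh–Ravsky theorem. "Separable" cannot be strengthened to "countable" or even to "Lindelöf", since regular Lindelöf spaces are normal, hence completely regular.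

Our topologies will all arise as in Section 1.

**Definition.** Let $G$ be a Boolean group, $X$ a space and $f:G\to X$ any map. The *shift topology* of $f$ is the coarsest topology on $G$ making all maps $g\mapsto f(g+h)$, $h\in G$, continuous.

The topology of Section 1 is the shift topology of $f_0$ with $X=\{0,1\}$ discrete. A basic neighborhood of $g$ is given by a finite $H\subset G$ and open sets $U_h\ni f(g+h)$ $(h\in H)$: it is $\{k: f(k+h)\in U_h\text{ for all }h\in H\}$.

**Lemma 3.** With the shift topology, all translations of $G$ are continuous. If $X$ is regular $T_1$, and for any $g\neq g'$ there is $h$ with $f(g+h)\ne f(g'+h)$, then $\iota:G\to X^G$, $\iota(g)=(f(g+h))_{h\in G}$, is a homeomorphic embedding and $G$ is a regular quasitopological group.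

**Proof.** The translation $g\mapsto g+b$ is continuous because each $g\mapsto f(g+b+h)$ is. The topology of $G$ is the initial topology for the coordinates of $\iota$, and $\iota$ is injective by hypothesis, so it is an embedding. Products and subspaces of regular $T_1$ spaces are regular $T_1$. $\square$

So regularity of $G$ is inherited from $X$. The work is to make complete regularity fail while keeping a countable dense set. We first need a target space on which real functions behave badly in a very explicit way.

## 3. Ladders over Bernstein sets

We want a regular space $Y$ with a point $\infty$ and an integer-like height function such that neighborhoods of $\infty$ are the sets of large height, but every continuous real function takes values close to its value at $\infty$ at points of arbitrarily negative height. We stack levels indexed by $i$. A real function's value is to be passed from level $i+1$ to level $i$ through isolated points in between that converge to points of both levels.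

If levels $i$ and $i+1$ consist of points $x_{i,\alpha}$ indexed by $\alpha\in 2^\omega$, and the isolated points $d_{i,\alpha|j}$ converge as $j\to\infty$ to $x_{i,\alpha}$ and to $x_{i+1,\alpha}$, then these two points have no disjoint neighborhoods. So the index sets $B_i\subset 2^\omega$ of neighboring levels must be disjoint. But if some $B_i$ is too small, nothing is passed on: if $B_0=\emptyset$, the function that is $0$ at positive heights and $1$ at negative heights is continuous. Disjoint, yet each so large that it controls every simple enough subset of $2^\omega$: this is what Bernstein sets provide.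

**Lemma 4.** There are pairwise disjoint sets $B_i\subset 2^\omega$ $(i\in\mathbb Z)$, each meeting every nonempty perfect subset of $2^\omega$. Each $B_i$ is uncountable, and if $E\subset 2^\omega$ is $F_\sigma$ and $E\cap B_i$ is countable for some $i$, then $E$ is countable.

**Proof.** There are $\mathfrak c$ pairs $(P,i)$ with $P$ nonempty perfect and $i\in\mathbb Z$. List them in type $\mathfrak c$. At each step fewer than $\mathfrak c$ points have been used and $|P|=\mathfrak c$, so we can pick a new point of $P$ and put it into $B_i$.

A nonempty perfect set contains a copy of $2^\omega\cong2^\omega\times2^\omega$, hence $\mathfrak c$ pairwise disjoint nonempty perfect sets (the slices). Each of them meets $B_i$, so $B_i$ has uncountable intersection with every nonempty perfect set; in particular $B_i$ is uncountable. Now let $E=\bigcup_nF_n$ with $F_n$ closed, and suppose $E$ is uncountable. Some $F_n$ is uncountable, and by the Cantor–Bendixson theorem it contains a nonempty perfect set. So $E\cap B_i$ is uncountable for every $i$. $\square$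

**Definition (the test space $Y$).** For $\alpha\in2^\omega$ let $\alpha|j$ be its restriction to $j$, and let $2^{<\omega}$ be the set of finite $0$–$1$ sequences. For $N\ge1$ let
$$\Gamma_N=\{x_{N,i,\alpha}:-N\le i\le N,\ \alpha\in B_i\}\cup\{d_{N,i,s}:-N\le i<N,\ s\in2^{<\omega}\},$$
$\Gamma=\bigsqcup_{N\ge1}\Gamma_N$ and $Y=\Gamma\cup\{\infty\}$. Put $pos(x_{N,i,\alpha})=i$ and $pos(d_{N,i,s})=i+\frac12$. The points $d_{N,i,s}$ are isolated. Basic neighborhoods of $x_{N,i,\alpha}$ are
$$O_J(x_{N,i,\alpha})=\{x_{N,i,\alpha}\}\cup\{d_{N,i',\alpha|j}:\ i'\in\{i-1,i\},\ -N\le i'<N,\ j\ge J\},\qquad J\in\omega,$$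
and basic neighborhoods of $\infty$ are $U_n=\{\infty\}\cup\{z\in\Gamma:pos(z)>n\}$, $n\in\omega$. Let $\Delta$ be the countable set of all $d_{N,i,s}$.

For example, in $\Gamma_1$ there are levels $-1,0,1$. A point $x_{1,0,\alpha}$ is the limit of both sequences $d_{1,-1,\alpha|j}$ (height $-\frac12$) and $d_{1,0,\alpha|j}$ (height $\frac12$). A point $x_{1,1,\beta}$ is the limit of $d_{1,0,\beta|j}$ only. The set $U_0$ contains level $1$ and all $d_{1,0,s}$, and $U_1$ misses $\Gamma_1$.

We shall use again and again that points of $O_J(x)\setminus\{x\}$ have height $pos(x)\pm\frac12$. In particular, if $pos(x)>n$, then $pos(x)\ge n+1$ and $O_0(x)\subset U_n$. So each $U_n$ is open and the sets above form a base of a topology.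

**Lemma 5.** $Y$ is regular and $T_1$, $\Delta$ is dense in $Y$, and $|\Gamma|=\mathfrak c$.

**Proof.** Each $\Gamma_N$ is open, and its complement is open because $U_N\cap\Gamma_N=\emptyset$. So $\Gamma_N$ is clopen in $Y$. Let $x_{N,i,\alpha}\ne x_{N,i',\beta}$. Then $\alpha\ne\beta$, since the $B_i$ are disjoint. If $\alpha|J'\ne\beta|J'$, then $O_J(x_{N,i,\alpha})\cap O_{J'}(x_{N,i',\beta})=\emptyset$ for every $J$: a common point would have $\alpha|j=\beta|j$ with $j\ge J'$. Hence every $O_J(x)$ is clopen. The singletons $\{d\}$, $d\in\Delta$, are also clopen, since a point $x_{N,i,\alpha}$ has $d\notin O_J(x_{N,i,\alpha})$ for large $J$. So points of $\Gamma$ have clopen bases.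

At $\infty$ we have $\overline{U_{n+1}}\subset U_n$: if $pos(x)\le n$, then points of $O_0(x)$ have height at most $n+\frac12$, so $O_0(x)$ misses $U_{n+1}$; and a point $d$ outside $U_{n+1}$ is isolated. So $Y$ is regular. It is $T_1$: for $d$ this was just shown; for $x=x_{N,i,\alpha}$, the set $\{x\}=\bigcap_JO_J(x)$ is closed; and $\{\infty\}$ is the complement of the open set $\Gamma$.

Every $O_J(x)$ and every $U_n$ meets $\Delta$, so $\Delta$ is dense. Finally $|\Gamma|=\mathfrak c$, because each $B_i$ has cardinality $\mathfrak c$: by the proof of Lemma 4, it meets each of $\mathfrak c$ pairwise disjoint perfect sets. $\square$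

**Lemma 6.** There is a countable family $\mathcal B$ of clopen subsets of $Y$ not containing $\infty$ such that any finitely many distinct points of $\Gamma$ lie in pairwise disjoint members of $\mathcal B$ (one point in each).

**Proof.** For $s\in2^{<\omega}$ consider the cone $K_{N,s}=\{x_{N,i,\alpha}:s\subset\alpha\}\cup\{d_{N,i,t}:s\subseteq t\}$. It is open, since $s\subset\alpha$ implies $\alpha|j\supseteq s$ for $j\ge|s|$. It is closed in the clopen set $\Gamma_N$: if $s\not\subset\alpha$, then no $\alpha|j$ extends $s$, so $O_0(x_{N,i,\alpha})$ misses $K_{N,s}$. Let $\mathcal B$ consist of all $\{d\}$, $d\in\Delta$, and all $K_{N,s}\setminus E$ with $E\subset\Delta$ finite. These are clopen.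

Given finitely many distinct points of $\Gamma$, let $E$ be the set of those in $\Delta$, and use singletons for them. The remaining ones $x_{N,i,\alpha}$ with the same $N$ have distinct $\alpha$. Choose $l$ so large that these $\alpha$ have distinct restrictions to $l$ (for each $N$ that occurs), and use $K_{N,\alpha|l}\setminus E$. These are disjoint from $E$, and from each other: for the same $N$ because the sequences $\alpha|l$ are distinct of equal length, for different $N$ because they lie in different $\Gamma_N$. $\square$

**Lemma 7.** For every continuous $\psi:Y\to\mathbb R$, $n\in\omega$ and $\varepsilon>0$ there is $y\in\Gamma$ with $pos(y)<-n$ and $|\psi(y)-\psi(\infty)|<\varepsilon$.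

**Proof.** We may assume $\psi(\infty)=0$. Choose $n'$ with $|\psi|<\varepsilon/2$ on $U_{n'}$, and fix $N>\max(n,n')$. We descend from level $N$ of $\Gamma_N$, inside $U_{n'}$, to level $-N$, losing only countably many indices at each level. Put
$$T_i=\{\alpha\in B_i:|\psi(x_{N,i,\alpha})|>\varepsilon/2\},\qquad -N\le i\le N.$$
Since $N>n'$, we have $T_N=\emptyset$. We show that if $-N\le i<N$ and $T_{i+1}$ is countable, then $T_i$ is countable. Let
$$M=\{\alpha\in2^\omega:\ \forall J\ \forall q\ge1\ \exists j\ge J\quad|\psi(d_{N,i,\alpha|j})|<\varepsilon/2+1/q\}.$$
For fixed $j,q$ the condition on $\alpha$ depends only on $\alpha|j$ and defines a clopen set, so $M$ is a $G_\delta$.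

If $\alpha\in B_{i+1}\setminus T_{i+1}$, then $d_{N,i,\alpha|j}\to x_{N,i+1,\alpha}$ as $j\to\infty$ and $|\psi(x_{N,i+1,\alpha})|\le\varepsilon/2$, so $\alpha\in M$. Therefore the $F_\sigma$ set $2^\omega\setminus M$ meets $B_{i+1}$ in a subset of $T_{i+1}$, which is countable. By Lemma 4, $2^\omega\setminus M$ is countable. Now let $\alpha\in B_i\cap M$. Since $d_{N,i,\alpha|j}\to x_{N,i,\alpha}$, and for each $q$ infinitely many $j$ satisfy $|\psi(d_{N,i,\alpha|j})|<\varepsilon/2+1/q$, we get $|\psi(x_{N,i,\alpha})|\le\varepsilon/2$. So $T_i\subset2^\omega\setminus M$ is countable.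

After $2N$ steps $T_{-N}$ is countable. Take $\alpha\in B_{-N}\setminus T_{-N}$ and $y=x_{N,-N,\alpha}$. Then $pos(y)=-N<-n$ and $|\psi(y)|\le\varepsilon/2<\varepsilon$. $\square$

In particular $Y$ is not completely regular: no continuous real function is $0$ at $\infty$ and $1$ on $Y\setminus U_0$.

## 4. Transporting the defect of $Y$ into a group

The first thing to try is the example of Section 1 with $\{0,1\}$ replaced by a countable dense subset of $Y$. Take $Q=\Delta\cup\{\infty\}$ and construct $f_1:D\to Q\subset Y$ by the same list of tasks, now with $\tau:E\to Q$. Property (1) holds with $Q$ in place of $\{0,1\}$, and by Lemma 3 the shift topology of $f_1:D\to Y$ makes $D$ a regular quasitopological group with $f_1$ continuous. Pick $\delta$ with $f_1(\delta)=\infty$. The set $f_1^{-1}(Y\setminus U_0)$ is closed and does not contain $\delta$. Yet some continuous function does separate them, because $D$ is countable and regular, hence normal. The point of failure is visible in Lemma 7: the values of a function were passed from level to level through the points $x_{N,i,\alpha}$, and none of these is a value of $f_1$.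

So $G$ must be larger than $D$, and must contain elements $k_y$ with $f(k_y)=y$ for all $y\in Y$. The next attempt is to make $y\mapsto k_y$ a continuous map $Y\to G$. This means that $y\mapsto f(k_y+h)$ is continuous for every $h\in G$. For $h$ in a countable group prepared before the $k_y$ this can be arranged. But $G$ has many more elements $h$: the other $k_z$, and elements of further families added later for other purposes. At the same time, density of $D$ requires the values of $f$ along $D$-shifts of all these elements to be independent in the sense of (1). The construction below gives no control over continuity in $y$ for such $h$.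

The way past this is that we do not need a copy of $Y$ in $G$; we need, for each continuous $\varphi:G\to\mathbb R$, elements $k_y$ depending on $\varphi$ for which $y\mapsto\varphi(k_y)$ is continuous. And a continuous real function on a dense subspace of a separable power $X^G$ depends on only countably many coordinates. So it suffices to prepare, for each countable set $A$ of coordinates, a family $(k_y)$ that is continuous with respect to the coordinates in $A$. There are only $\mathfrak c$ countable subsets of $G$, and this can be organized by a recursion of length $\mathfrak c$. The precise result is as follows.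

**Theorem 8.** Let $X$ be a regular $T_1$ space with $|X|\le\mathfrak c$ and with a countable dense set $Q$, $|Q|\ge2$. There are a Boolean group $G$ with $|G|=\mathfrak c$, a countable subgroup $D$ and a map $f:G\to X$ such that, when $G$ carries the shift topology of $f$:

1. for all distinct $h_1,\dots,h_s\in G$ and all $u_1,\dots,u_s\in Q$ there is $\delta\in D$ with $f(\delta+h_i)=u_i$ for all $i$;
2. $G$ is a regular quasitopological group and $D$ is dense in $G$;
3. if $\varphi:G\to\mathbb R$ is continuous, $g\in G$, $H\subset G$ is finite, and $\sigma_h:Y\to X$ $(h\in H)$ are continuous with $\sigma_h(\infty)=f(g+h)$, then there are $k_y\in G$ $(y\in Y)$ with $k_\infty=g$ and $f(k_y+h)=\sigma_h(y)$ for all $h\in H$, $y\in Y$, and such that $y\mapsto\varphi(k_y)$ is continuous on $Y$.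

Theorem 1 follows at once, and the deduction shows how the parts are used.

**Proof of Theorem 1 from Theorem 8.** Take $X=Y$ and $Q=\Delta\cup\{\infty\}$. By Lemma 5 the hypotheses hold, so $G$ is a regular separable Boolean quasitopological group of cardinality $\mathfrak c$. By part 1 there is $\delta\in D$ with $f(\delta)=\infty$. The map $f$ is continuous, so $P=f^{-1}(Y\setminus U_0)$ is closed, and $\delta\notin P$. Suppose $\varphi:G\to[0,1]$ is continuous, $\varphi(\delta)=0$ and $\varphi|_P=1$. Apply part 3 with $g=\delta$, $H=\{0\}$ and $\sigma_0=\mathrm{id}_Y$; indeed $\sigma_0(\infty)=\infty=f(\delta+0)$. Then $\psi(y)=\varphi(k_y)$ is continuous on $Y$ and $\psi(\infty)=\varphi(\delta)=0$. If $y\in\Gamma$ and $pos(y)\le0$, then $f(k_y)=y\notin U_0$, so $k_y\in P$ and $\psi(y)=1$. But Lemma 7 with $n=0$, $\varepsilon=\frac12$ gives $y$ with $pos(y)<0$ and $|\psi(y)|<\frac12$. This is a contradiction, so $G$ is not completely regular. $\blacksquare$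

The next three sections prove Theorem 8.

## 5. Real functions on dense subspaces of separable powers

For $A\subset I$ let $\pi_A:X^I\to X^A$ be the projection. A simple example of the phenomenon: on $\{0,1\}^I$, with distinct $i_1,i_2,\dots\in I$, the function $t\mapsto\sum_{n\ge1}2^{-n}t(i_n)$ depends only on the coordinates in the countable set $A=\{i_1,i_2,\dots\}$.

**Lemma 9.** Let $X^I$ be separable, let $M\subset X^I$ be dense and let $\varphi:M\to\mathbb R$ be continuous. There are a countable $A\subset I$ and a continuous $\tilde\varphi:\pi_A(M)\to\mathbb R$ with $\varphi=\tilde\varphi\circ\pi_A$ on $M$. Every larger countable set also works.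

**Proof.** **Step 1: choosing $A$.** The purpose is to approximate the sets $\{\varphi>r\}$ and $\{\varphi<r\}$ by open sets that depend on countably many coordinates. A separable space has no uncountable family of pairwise disjoint nonempty open sets. For rational $r$ let $O_r^+=\{t\in M:\varphi(t)>r\}$ and $O_r^-=\{t\in M:\varphi(t)<r\}$. Let $\mathcal V_r^{\pm}$ be a maximal disjoint family of nonempty canonical basic open sets $V=\prod_iV_i$ of $X^I$ (with $V_i=X$ outside a finite set, the support) such that $V\cap M\subset O_r^\pm$. It is countable. Let $W_r^\pm=\bigcup\mathcal V_r^\pm$, and let $A$ be the countable union of the supports of all members of all these families.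

**Step 2: the approximation.** We need three facts.

First, $O_r^\pm\subset\overline{W_r^\pm}$. Write $O_r^\pm=M\cap\hat O$ with $\hat O$ open in $X^I$. If $t\in O_r^\pm\setminus\overline{W_r^\pm}$, there is a basic open $V$ with $t\in V\subset\hat O\setminus\overline{W_r^\pm}$; it satisfies $V\cap M\subset O_r^\pm$ and is disjoint from all members of $\mathcal V_r^\pm$, against maximality.

Second, $\overline{W_r^\pm}=\pi_A^{-1}\big(\overline{\pi_A(W_r^\pm)}\big)$. By the choice of $A$, $W_r^\pm=\pi_A^{-1}(\pi_A(W_r^\pm))$. The inclusion "$\subset$" follows from continuity of $\pi_A$. For "$\supset$" let $\pi_A(x)\in\overline{\pi_A(W_r^\pm)}$ and let $U\ni x$ be open. Since $\pi_A$ is open, $\pi_A(U)$ is an open set meeting $\pi_A(W_r^\pm)$, so $U$ meets $\pi_A^{-1}(\pi_A(W_r^\pm))=W_r^\pm$.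

Third, $O_r^-\cap\overline{W_r^+}=\emptyset$ and $O_r^+\cap\overline{W_r^-}=\emptyset$. Let $O_r^-=M\cap\hat O$ with $\hat O$ open. If $\hat O$ met $\overline{W_r^+}$, then $\hat O\cap W_r^+$ would be a nonempty open set, so it would contain a point of the dense set $M$, and this point would lie in $O_r^-\cap O_r^+=\emptyset$. The other statement is symmetric.

**Step 3: $\varphi$ factors continuously.** Let $t\in M$ and let $r>\varphi(t)$ be rational. Then $t\in O_r^-$, so $t\notin\overline{W_r^+}$, and by the second fact $\pi_A(t)$ lies in the open set $X^A\setminus\overline{\pi_A(W_r^+)}$. If $t'\in M$ has $\pi_A(t')$ in this open set, then $t'\notin\overline{W_r^+}\supset O_r^+$, so $\varphi(t')\le r$. In the same way, for rational $r<\varphi(t)$ there is an open set containing $\pi_A(t)$ such that $\varphi(t')\ge r$ whenever $t'\in M$ and $\pi_A(t')$ belongs to it. Letting $r\to\varphi(t)$ from both sides, we see that $\pi_A(t')=\pi_A(t)$ implies $\varphi(t')=\varphi(t)$, so $\tilde\varphi$ is well defined, and that $\tilde\varphi$ is continuous at $\pi_A(t)$. For a larger set $A'$ compose $\tilde\varphi$ with the projection $\pi_{A'}(M)\to\pi_A(M)$.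 $\square$

## 6. Labels, codes and the recursion for $f$

Let $X$ and $Q$ be as in Theorem 8.

**Step 1: the group and the bookkeeping.** The purpose is to list all situations in which part 3 may ask for a family $(k_y)$, and to reserve new basis vectors for each. Let $G$ be the Boolean group with basis
$$\{b_j:j\in\omega\}\sqcup\{k_{\xi,y}:\xi<\mathfrak c,\ y\in\Gamma\}.$$
Put $D=\langle b_j:j\in\omega\rangle$ and $G_\xi=\langle D\cup\{k_{\eta,y}:\eta<\xi,\ y\in\Gamma\}\rangle$. So $G_0=D$, $G=\bigcup_{\xi<\mathfrak c}G_\xi$ and $|G|=\mathfrak c$.

Consider all tuples $(A,g,H,(\sigma_h)_{h\in H})$ where $A$ is a countable subgroup of $G$, $H$ is finite, $D\cup\{g\}\cup H\subset A$, and each $\sigma_h:Y\to X$ is continuous. A continuous map from $Y$ to the Hausdorff space $X$ is determined by its values on the countable dense set $\Delta$, so there are at most $\mathfrak c^\omega=\mathfrak c$ such maps; likewise there are at most $\mathfrak c^\omega=\mathfrak c$ choices of $A$. So there are at most $\mathfrak c$ tuples. List them as $(T_\xi)_{\xi<\mathfrak c}$ so that every tuple occurs $\mathfrak c$ times, hence at unboundedly many $\xi$.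

Let $T_\xi=(A,g,H,(\sigma_h))$. If $A\subset G_\xi$, put $A_\xi=A$, $g_\xi=g$, $H_\xi=H$, $\sigma^\xi_h=\sigma_h$. Otherwise put $A_\xi=D$, $g_\xi=0$, $H_\xi=\emptyset$. In all cases
$$D\cup\{g_\xi\}\cup H_\xi\subset A_\xi\subset G_\xi. \tag{2}$$
The elements $k_{\xi,y}$, $y\in\Gamma$, are meant to form, together with $k_\infty=g_\xi$, a family that is continuous with respect to the coordinates $a\in A_\xi$.

**Step 2: special elements and labels.** Continuity concerns the function $y\mapsto f(k_{\xi,y}+a)$ for fixed $(\xi,a)$. So we treat all elements $k_{\xi,y}+a$, $y\in\Gamma$, as one unit. Let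
$$S=\bigcup_{\xi<\mathfrak c,\,y\in\Gamma}(k_{\xi,y}+A_\xi)$$
be the set of *special* elements. By (2), in the basis expansion of $k_{\xi,y}+a$ with $a\in A_\xi$ the largest index $\eta$ of a vector $k_{\eta,z}$ is $\xi$, and $k_{\xi,y}$ is the only basis vector with that index. So a special element determines $\xi,y,a$, and the union is disjoint. Since $D\subset A_\xi$, we have $S+D=S$, and $S\cap D=\emptyset$.

For example, $A_0=D$, because $D\subset A_0\subset G_0=D$. So all $k_{0,y}+\delta$ with $\delta\in D$ are special. If $y\ne z$, then $k_{0,y}+k_{0,z}$ is not special, since it has two basis vectors of the largest index. The element $k_{1,y}+k_{0,z}$ is special if and only if $k_{0,z}\in A_1$.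

Define the set of *labels* $L=\{(\xi,a):\xi<\mathfrak c,\ a\in A_\xi\}\sqcup(G\setminus S)$ and the map $\lambda:G\to L$,
$$\lambda(k_{\xi,y}+a)=(\xi,a)\quad(a\in A_\xi),\qquad\lambda(g)=g\quad(g\notin S).$$
The group $D$ acts on $L$ by $(\xi,a)+\delta=(\xi,a+\delta)$ and by translation on $G\setminus S$, which is $D$-invariant because $S$ is. The action is free, and $\lambda(g+\delta)=\lambda(g)+\delta$ for $\delta\in D$.

**Step 3: codes.** Two wishes compete for the function $y\mapsto f(k_{\xi,y}+a)$. If its values were chosen freely for each $y$, independence as in part 1 would be easy and continuity would be lost. If it were constantly $f(g_\xi+a)$ for all $a\in D\setminus H_\xi$, it would be continuous, but then $f(k_{\xi,y}+\delta)=f(k_{\xi,z}+\delta)$ for all $y,z\in\Gamma$ and all but finitely many $\delta\in D$. A code describes a compromise: the constant, altered on finitely many clopen sets away from $\infty$.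

Let $\mathcal B$ be as in Lemma 6, and let $\mathcal K$ be the set of all codes
$$\kappa=\big(v;(C_1,u_1),\dots,(C_t,u_t)\big),\qquad t\ge0,\quad v,u_1,\dots,u_t\in Q,\quad C_1,\dots,C_t\in\mathcal B\text{ pairwise disjoint}.$$
It is countable, since $Q$ and $\mathcal B$ are. Put $v(\kappa)=v$. For $y\in Y$ and $w\in X$ put
$$F_\kappa(y;w)=\begin{cases}u_i,&y\in C_i,\\ w,&y\notin C_1\cup\dots\cup C_t.\end{cases}$$
Since the $C_i$ are clopen and miss $\infty$, the map $y\mapsto F_\kappa(y;w)$ is continuous on $Y$ for fixed $w$, and $F_\kappa(\infty;w)=w$. For instance, $\kappa=(v;(\{d\},u))$ with $d\in\Delta$ gives the function that is $u$ at the isolated point $d$ and $w$ elsewhere. The entry $v$ will serve the elements that are not special.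

**Step 4: a generic assignment of codes.** Now we repeat the list of tasks from Section 1, for uncountably many $D$-orbits at once. The device is to tell the orbits apart by points of $2^\omega$, of which a task sees only a finite piece.

**Lemma 10.** There is $e:L\to\mathcal K$ such that for distinct $\ell_1,\dots,\ell_r\in L$ and any $\kappa_1,\dots,\kappa_r\in\mathcal K$ there are infinitely many $\delta\in D$ with $e(\ell_i+\delta)=\kappa_i$ for all $i$.

**Proof.** Let $R\subset L$ contain exactly one point of each $D$-orbit. Since the action is free, each $\ell\in L$ is uniquely $x+\gamma$ with $x\in R$, $\gamma\in D$. As $|L|\le\mathfrak c$, there is an injection $\rho:R\to2^\omega$. Consider triples $(n,E,\tau)$ with $n\in\omega$, $E\subset D$ finite nonempty, and $\tau:2^n\times E\to\mathcal K$. The set $2^n\times E$ is finite and $\mathcal K$ is countable, so there are countably many triples. List them as $(n_l,E_l,\tau_l)_{l\in\omega}$, each triple infinitely often. As in Section 1, choose $\delta_l\in D$ inductively with the sets $\delta_l+E_l$ pairwise disjoint. Fix $\kappa^*\in\mathcal K$ and put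
$$e(x+\delta_l+\gamma)=\tau_l(\rho(x)|n_l,\gamma)\quad(x\in R,\ l\in\omega,\ \gamma\in E_l),\qquad e=\kappa^*\text{ elsewhere.}$$
This is well defined: the element $\delta_l+\gamma$ of $D$ determines $l$ by disjointness, and then $\gamma$.

Let $\ell_i=x_i+\gamma_i$ be distinct. Choose $n$ so large that different points among the $\rho(x_i)$ have different restrictions to $n$. Then the pairs $(\rho(x_i)|n,\gamma_i)$ are distinct, since equality for two indices would give $x_i=x_{i'}$ and $\gamma_i=\gamma_{i'}$. So with $E=\{\gamma_1,\dots,\gamma_r\}$ there is $\tau:2^n\times E\to\mathcal K$ with $\tau(\rho(x_i)|n,\gamma_i)=\kappa_i$ for all $i$. For each of the infinitely many $l$ at which $(n,E,\tau)$ is listed, $e(\ell_i+\delta_l)=e(x_i+\delta_l+\gamma_i)=\kappa_i$. These $\delta_l$ are distinct because the sets $\delta_l+E$ are nonempty and disjoint. $\square$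

**Step 5: the definition of $f$.** Fix $e$ as in Lemma 10. For $g\notin S$ let $f(g)=v(e(g))$. On $S$ define $f$ by recursion on $\xi$. At stage $\xi$ the restriction $f|G_\xi$ is known, since the special elements in $G_\xi$ are those $k_{\eta,y}+a$ with $\eta<\xi$. Put $\tilde H_\xi=H_\xi$ if $\sigma^\xi_h(\infty)=f(g_\xi+h)$ for all $h\in H_\xi$, and $\tilde H_\xi=\emptyset$ otherwise. For $y\in\Gamma$ and $a\in A_\xi$ let
$$f(k_{\xi,y}+a)=\begin{cases}\sigma^\xi_a(y),&a\in\tilde H_\xi,\\[2pt] F_{e(\xi,a)}\big(y;f(g_\xi+a)\big),&a\in A_\xi\setminus\tilde H_\xi.\end{cases}\tag{3}$$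
By (2), $g_\xi+a\in A_\xi\subset G_\xi$ (and likewise for $g_\xi+h$), so the right-hand side refers only to known values.

## 7. Verification of the three properties

**Proof of part 1.** Let $h_1,\dots,h_s\in G$ be distinct and $u_1,\dots,u_s\in Q$. Elements with different labels will be handled by Lemma 10, and elements with the same label by one suitable code. For each label $\ell\in\{\lambda(h_1),\dots,\lambda(h_s)\}$ choose $\kappa_\ell$ as follows.

- If $\ell\in G\setminus S$, then $\ell=\lambda(h_i)$ for exactly one $i$. Take $\kappa_\ell$ with $v(\kappa_\ell)=u_i$.
- If $\ell=(\xi,a)$, then the $h_i$ with this label are $h_i=k_{\xi,y_i}+a$ with distinct $y_i\in\Gamma$. By Lemma 6 there are pairwise disjoint $C_i\in\mathcal B$ with $y_i\in C_i$. Take a code $\kappa_\ell$ whose pairs are these $(C_i,u_i)$.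

By Lemma 10 there are infinitely many $\delta\in D$ with $e(\ell+\delta)=\kappa_\ell$ for all these labels. Choose one such $\delta$ with, in addition, $a+\delta\notin H_\xi$ for every label $(\xi,a)$ involved. This excludes only finitely many $\delta$.

If $h_i\notin S$, then $h_i+\delta\notin S$ and $f(h_i+\delta)=v(e(h_i+\delta))=v(\kappa_{h_i})=u_i$. If $h_i=k_{\xi,y_i}+a$, then $h_i+\delta=k_{\xi,y_i}+(a+\delta)$ with $a+\delta\in A_\xi\setminus\tilde H_\xi$, and $e(\xi,a+\delta)=\kappa_{(\xi,a)}$. The second line of (3) gives $f(h_i+\delta)=u_i$, since $y_i\in C_i$. $\square$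

**Proof of part 2.** If $g\ne g'$, then part 1 with two distinct values $u,u'\in Q$ gives $\delta\in D$ with $f(g+\delta)=u\ne u'=f(g'+\delta)$. By Lemma 3, $G$ is a regular quasitopological group and $\iota:G\to X^G$ is an embedding. We claim that $\iota(D)$ is dense in $X^G$. A nonempty basic open set is given by distinct $h_1,\dots,h_s\in G$ and nonempty open $V_1,\dots,V_s\subset X$. Choose $u_i\in Q\cap V_i$; part 1 gives $\delta\in D$ with $f(\delta+h_i)=u_i\in V_i$ for all $i$, so $\iota(\delta)$ is in the set. In particular $D$ is dense in $G$. $\square$

**Proof of part 3.** Let $\varphi,g,H,(\sigma_h)$ be given. The space $X^G$ is separable, because it contains the countable dense set $\iota(D)$, and $\iota(G)$ is dense in it. So Lemma 9 applies to $M=\iota(G)$. Enlarging the set obtained there, we get a countable *subgroup* $A\supset D\cup\{g\}\cup H$ and a continuous $\tilde\varphi:\pi_A(\iota(G))\to\mathbb R$ with $\varphi=\tilde\varphi\circ\pi_A\circ\iota$.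

Each element of $A$ lies in some $G_\eta$ with $\eta<\mathfrak c$, and the sets $G_\eta$ increase. Since $A$ is countable and $\mathrm{cf}(\mathfrak c)>\omega$ (König's theorem), $A\subset G_\xi$ for all sufficiently large $\xi<\mathfrak c$. The tuple $(A,g,H,(\sigma_h))$ occurs at unboundedly many indices, so there is $\xi$ with $T_\xi=(A,g,H,(\sigma_h))$ and $A\subset G_\xi$. Then $A_\xi=A$, $g_\xi=g$, $H_\xi=H$, and the hypothesis $\sigma_h(\infty)=f(g+h)$ says exactly that $\tilde H_\xi=H$.

Put $k_y=k_{\xi,y}$ for $y\in\Gamma$ and $k_\infty=g$. Let $a\in A$. By (3), for $y\in\Gamma$,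
$$f(k_y+a)=\sigma_a(y)\ \text{ if }a\in H,\qquad f(k_y+a)=F_{e(\xi,a)}\big(y;f(g+a)\big)\ \text{ if }a\notin H.$$
Both formulas also hold at $y=\infty$, where both right-hand sides equal $f(g+a)=f(k_\infty+a)$. In particular $f(k_y+h)=\sigma_h(y)$ for all $h\in H$ and $y\in Y$. In both cases the function is continuous on $Y$. Hence $y\mapsto\pi_A(\iota(k_y))\in X^A$ is continuous, and so is $y\mapsto\varphi(k_y)=\tilde\varphi(\pi_A(\iota(k_y)))$. This proves part 3, and with it Theorem 8 and Theorem 1. $\blacksquare$

## 8. A target in which any two points of $Q$ are joined by ladders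

The group obtained from $X=Y$ does have nonconstant continuous functions: for $d\in\Delta$ the set $\{d\}$ is clopen in $Y$, so $f^{-1}(\{d\})$ is clopen in $G$, and by part 1 $f$ takes both values $d$ and $\infty$. For Theorem 2 we need a target without such defects. The set $\Gamma$ has two "ends", heights tending to $+\infty$ and to $-\infty$; in $Y$ only the first is attached to a point. We attach the two ends to two points $q$ and $p$, for all pairs of distinct points of a countable dense set. One round of this is not enough, because the new points $d$ are isolated and form clopen singletons again. So we iterate.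

**Definition (the space $Z$).** Let $X_0=Q_0$ be a two-point set and $\mathcal E_{-1}=\emptyset$, $Q_{-1}=\emptyset$. Given $X_n\supset Q_n$ with $Q_n$ countable, let $\mathcal E_n$ be the set of ordered pairs of distinct elements of $Q_n$. For every $\theta\in\mathcal E_n\setminus\mathcal E_{n-1}$ add a new disjoint copy $\Gamma_\theta$ of $\Gamma$, with points $x_{\theta,N,i,\alpha}$, $d_{\theta,N,i,s}$ and with $pos$ and $O_J$ as before. Let $X_{n+1}$ be $X_n$ together with these copies, and let $Q_{n+1}$ be $Q_n$ together with all points $d_{\theta,N,i,s}$ of the new copies. Put $Z=\bigcup_nX_n$ and $Q=\bigcup_nQ_n$.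

A set $W\subset Z$ is *open* if

* (i) for each $x=x_{\theta,N,i,\alpha}\in W$ there is $J$ with $O_J(x)\subset W$;
* (ii) for each $q\in W\cap Q$ and each $p\in Q\setminus\{q\}$ there is $n$ with $\{z\in\Gamma_{(p,q)}:pos(z)>n\}\subset W$ and $\{z\in\Gamma_{(q,p)}:pos(z)<-n\}\subset W$.

The set $Q$ is countable, $|Z|=\mathfrak c$, and every ordered pair $(p,q)$ of distinct points of $Q$ has exactly one copy $\Gamma_{(p,q)}$, whose upper end is attached to $q$ and whose lower end is attached to $p$. Arbitrary unions and finite intersections of open sets are open, so this is a topology. For example, with $Q_0=\{p,q\}$ the set $X_1$ consists of $p$, $q$ and the two copies $\Gamma_{(p,q)}$, $\Gamma_{(q,p)}$. The points $d$ in these copies belong to $Q_1\setminus Q_0$. In $X_2$ each of them is an end of ladders to $p$, to $q$ and to each other such $d$.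

Give $X_n$ the topology defined by the same rules, restricted to those copies $\Gamma_\theta\subset X_n$, that is, $\theta\in\mathcal E_{n-1}$. Each instance of a rule involves one copy $\Gamma_\theta$ and its ends, so it lives in $X_n$ for all large $n$. Therefore, for any $m$,
$$W\text{ is open (closed) in }Z\iff W\cap X_n\text{ is open (closed) in }X_n\text{ for all }n\ge m. \tag{4}$$
If $W$ is open in $Z$, then $W\cap X_n$ is in fact open in $X_n$ for every $n$. Moreover, $X_n\cap Q=Q_n$, and
$$\text{points of }Q_n\setminus Q_{n-1}\text{ are isolated in }X_n, \tag{5}$$
since they are not ends of any $\Gamma_\theta\subset X_n$, so neither rule imposes a condition on their singletons.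

**Lemma 11.** $Z$ is a regular $T_1$ space, $|Z|=\mathfrak c$, and $Q$ is a countable dense set. Every nonempty open subset of $Z$ contains infinitely many points of $Q$.

**Proof.** **Step 1: $T_1$ and density.** Let $z\in Z$. The complement of $\{z\}$ satisfies (i), because for $x\ne z$ a large $J$ gives $z\notin O_J(x)$, and (ii), because a large $n$ removes the one height $pos(z)$ if $z$ lies in the copy in question. So $Z$ is $T_1$; the same argument shows that points are closed in each $X_n$. Let $W\ne\emptyset$ be open. If $W$ contains some $x_{\theta,N,i,\alpha}$, then by (i) it contains infinitely many points $d_{\theta,N,i',\alpha|j}\in Q$. If $W$ contains $q\in Q$, take any $p\in Q\setminus\{q\}$; by (ii) $W$ contains all points of sufficiently large height in $\Gamma_{(p,q)}$, and infinitely many of them are in $Q$.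

**Step 2: the plan for regularity.** Let $z_0\in W$ with $W$ open, and let $n_0$ be minimal with $z_0\in X_{n_0}$. We construct for $n\ge n_0$ sets $V_n\subset K_n\subset W\cap X_n$ with $V_n$ open in $X_n$, $K_n$ closed in $X_n$, $z_0\in V_{n_0}$, and
$$V_{n+1}\cap X_n=V_n,\qquad K_{n+1}\cap X_n=K_n.$$
Then for $V=\bigcup V_n$ and $K=\bigcup K_n$ we have $V\cap X_n=V_n$ and $K\cap X_n=K_n$ for $n\ge n_0$. By (4), $V$ is open, $K$ is closed, and $z_0\in V\subset\overline V\subset K\subset W$.

**Step 3: the start.** If $z_0\in Q$, then $z_0\in Q_{n_0}\setminus Q_{n_0-1}$. Put $V_{n_0}=K_{n_0}=\{z_0\}$; this is open in $X_{n_0}$ by (5), and closed.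

If $z_0=x_{\theta,N,i,\alpha}$, then $\Gamma_\theta\subset X_{n_0}\setminus X_{n_0-1}$. Choose $J$ with $O_J(z_0)\subset W$ and put $V_{n_0}=K_{n_0}=O_J(z_0)$. It is open in $X_{n_0}$, because its points other than $z_0$ are isolated in $X_{n_0}$ by (5). It is closed in $X_{n_0}$, because its complement satisfies the rules. For (i): any other $x_{\theta,N,i',\beta}$ has $\beta\ne\alpha$, so some $O_{J'}$ of it misses $O_J(z_0)$, and points $x$ with another $\theta$ or another $N$ have $O_0(x)$ disjoint from $O_J(z_0)$. For (ii): $|pos|\le N$ on $O_J(z_0)$, so $n=N$ works.

**Step 4: from $X_n$ to $X_{n+1}$.** The ladders that are new in $X_{n+1}$ may have ends in $V_n$. To keep $V$ open we must add a tail of such a ladder; to keep $K$ closed we add a slightly longer one. Let $\theta=(p,q)$ be new, i.e. $\Gamma_\theta\subset X_{n+1}\setminus X_n$.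

- If $q\in V_n$, then $q\in W$ and by (ii) we can choose an integer $m=m_\theta^+\ge1$ with $\{z\in\Gamma_\theta:pos(z)>m-1\}\subset W$. Add $\{z\in\Gamma_\theta:pos(z)>m\}$ to $V_n$ and $\{z\in\Gamma_\theta:pos(z)\ge m\}$ to $K_n$.
- If $p\in V_n$, choose an integer $m=m_\theta^-\ge1$ with $\{z\in\Gamma_\theta:pos(z)<-(m-1)\}\subset W$. Add $\{z\in\Gamma_\theta:pos(z)<-m\}$ to $V_n$ and $\{z\in\Gamma_\theta:pos(z)\le-m\}$ to $K_n$.

Doing this for all new $\theta$ gives $V_{n+1}\subset K_{n+1}\subset W\cap X_{n+1}$. Only points outside $X_n$ were added.

**Step 5: $V_{n+1}$ is open in $X_{n+1}$.** Rule (i) for old points $x$ holds because $O_J(x)\subset X_n$ and $V_n$ is open in $X_n$. If $x\in\Gamma_\theta$ with $\theta$ new and $pos(x)>m_\theta^+$ (in the case $q\in V_n$), then $pos(x)\ge m_\theta^++1$, so $O_0(x)\subset\{pos>m_\theta^+\}$; the lower side is similar. Rule (ii) holds for new $\theta$ by construction and for old $\theta$ because $V_n$ is open in $X_n$. The points of $Q_{n+1}\setminus Q_n$ are not ends of any ladder in $X_{n+1}$.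

**Step 6: $K_{n+1}$ is closed in $X_{n+1}$.** We check the rules for the complement. Let $x=x_{\theta,N,i,\alpha}\in\Gamma_\theta\setminus K_{n+1}$ with $\theta=(p,q)$ new. If $q\in V_n$, then $pos(x)\le m_\theta^+-1$, so points of $O_0(x)$ have height less than $m_\theta^+$. If $p\in V_n$, then $pos(x)\ge-m_\theta^-+1$, so points of $O_0(x)$ have height greater than $-m_\theta^-$. In all cases $O_0(x)\cap K_{n+1}=\emptyset$. Next let $q\in Q_n\setminus K_{n+1}$. Then $q\notin V_n$. So for a new $\theta=(p,q)$ only a lower tail may have been added, $K_{n+1}\cap\Gamma_\theta\subset\{pos<0\}$, and $\{z\in\Gamma_\theta:pos(z)>0\}$ misses $K_{n+1}$. For a new $\theta=(q,p)$, in the same way, $K_{n+1}\cap\Gamma_\theta\subset\{pos>0\}$ and $\{z\in\Gamma_\theta:pos(z)<0\}$ misses $K_{n+1}$. The instances of the rules for old copies hold because $K_n=K_{n+1}\cap X_n$ is closed in $X_n$. $\square$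

**Lemma 12.** For distinct $p,q\in Q$ let $\sigma_{p,q}:Y\to Z$ send $\infty$ to $q$ and map $\Gamma$ identically onto $\Gamma_{(p,q)}$. Then $\sigma_{p,q}$ is continuous. If $U\subset Z$ is open and $p\in U$, there is $n$ such that $\sigma_{p,q}(y)\in U$ for all $y\in\Gamma$ with $pos(y)<-n$.

**Proof.** Let $W\subset Z$ be open. The preimage of $W$ contains a neighborhood of each of its points $x_{N,i,\alpha}$ by (i), of $\infty$ (if $q\in W$) by (ii), and the points of $\Delta$ are isolated in $Y$. The second statement is the second half of rule (ii), applied to the point $p\in U$ and the copy $\Gamma_{(p,q)}$. $\square$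

## 9. Every continuous real function on the group over $Z$ is constant

**Proof of Theorem 2.** Apply Theorem 8 to $X=Z$ and the set $Q$ of Section 8; Lemma 11 gives the hypotheses. So $G$ is a regular separable Boolean quasitopological group of cardinality $\mathfrak c$. Let $\varphi:G\to\mathbb R$ be continuous, $g,g'\in G$ and $\varepsilon>0$. We show $|\varphi(g)-\varphi(g')|<3\varepsilon$ by moving from a point of $D$ near $g$ to a point near $g'$ along ladders in finitely many coordinates, all driven by the same $y\in Y$.

**Step 1: neighborhoods of $g$ and $g'$.** By continuity of $\varphi$ and the definition of the shift topology there are a finite nonempty $H\subset G$ and open sets $U_h\ni f(g+h)$, $U_h'\ni f(g'+h)$ $(h\in H)$ such that for $k\in G$: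

* if $f(k+h)\in U_h$ for all $h\in H$, then $|\varphi(k)-\varphi(g)|<\varepsilon$;
* if $f(k+h)\in U_h'$ for all $h\in H$, then $|\varphi(k)-\varphi(g')|<\varepsilon$.

(One set $H$ serves both points: take the union of the two finite sets and put $U_h=Z$ or $U_h'=Z$ for the coordinates that were added.)

**Step 2: the starting point.** By Lemma 11 the sets $Q\cap U_h$ and $Q\cap U_h'$ are infinite, so for each $h\in H$ we can choose $q_h\in Q\cap U_h$ and $p_h\in Q\cap U_h'$ with $p_h\ne q_h$. By part 1 of Theorem 8 there is $\delta\in D$ with $f(\delta+h)=q_h$ for all $h\in H$. Hence $|\varphi(\delta)-\varphi(g)|<\varepsilon$.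

**Step 3: the ladders.** Apply part 3 of Theorem 8 with base point $\delta$, the set $H$ and the maps $\sigma_h=\sigma_{p_h,q_h}$. They are continuous by Lemma 12, and $\sigma_h(\infty)=q_h=f(\delta+h)$. We obtain $k_y$ $(y\in Y)$ with $k_\infty=\delta$ and $f(k_y+h)=\sigma_h(y)$ for all $h\in H$, $y\in Y$, such that $\psi(y)=\varphi(k_y)$ is continuous on $Y$. Here $\psi(\infty)=\varphi(\delta)$.

**Step 4: the other end.** By Lemma 12 and finiteness of $H$ there is $n$ such that $pos(y)<-n$ implies $\sigma_h(y)\in U_h'$ for all $h\in H$. By Lemma 7 there is $y\in\Gamma$ with $pos(y)<-n$ and $|\psi(y)-\psi(\infty)|<\varepsilon$, that is, $|\varphi(k_y)-\varphi(\delta)|<\varepsilon$. Since $f(k_y+h)=\sigma_h(y)\in U_h'$ for all $h\in H$, also $|\varphi(k_y)-\varphi(g')|<\varepsilon$. Altogether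
$$|\varphi(g)-\varphi(g')|\le|\varphi(g)-\varphi(\delta)|+|\varphi(\delta)-\varphi(k_y)|+|\varphi(k_y)-\varphi(g')|<3\varepsilon.$$
Since $\varepsilon>0$ was arbitrary, $\varphi(g)=\varphi(g')$, and $\varphi$ is constant. The group is connected, because the indicator function of a nonempty proper clopen set would be a nonconstant continuous function. $\blacksquare$
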